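# An irrational $F$-threshold $c^{\mathfrak m}(\mathfrak m)$ from the round cone of $E\times E$

## Thresholds that come out rational: polynomial rings, a quadric cone, Segre products

Let $p>0$ be a prime and let $R$ be a Noetherian ring of characteristic $p$ that is either local with maximal ideal $\mathfrak m$, or standard graded over a field with homogeneous maximal ideal $\mathfrak m$; standard graded means that $R_0$ is the field and that $R$ is generated by finitely many elements of degree $1$. We assume $\mathfrak m\ne0$. Always $q=p^e$.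

**Definition.** For an ideal $I$, the Frobenius power $I^{[q]}$ is the ideal generated by all $f^q$ with $f\in I$. Since $f\mapsto f^q$ is a ring homomorphism, $I^{[q]}$ is generated by the $q$-th powers of any set of generators of $I$. Put
$$\nu(q)=\max\{r\ge0:\ \mathfrak m^r\not\subseteq\mathfrak m^{[q]}\},\qquad c^{\mathfrak m}(\mathfrak m)=\lim_{e\to\infty}\frac{\nu(p^e)}{p^e},$$
whenever the limit exists.

This is the case $J=I=\mathfrak m$ of the $F$-threshold $c^I(J)$, where one asks for $J^r\not\subseteq I^{[q]}$. The question comes from Trivedi and Watanabe, "Hilbert-Kunz density functions and $F$-thresholds", arXiv:1808.04093 (2018): is $c^{\mathfrak m}(\mathfrak m)$ always a rational number, at least in graded cases?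

The answer one would first guess is yes. If $R$ is regular, $F$-thresholds are $F$-jumping numbers, hence rational; if $R$ is a direct summand of a regular $F$-finite domain, $c^I(J)$ is rational as well. We test the guess by hand. If $R$ is standard graded, then $\mathfrak m^r=R_{\ge r}$, so
$$\nu(q)=a_q(R):=\text{the top nonzero degree of the finite length ring }R/\mathfrak m^{[q]}.\tag{1}$$

*Polynomial ring.* For $R=k[T_1,\dots,T_d]$, the ring $R/(T_1^q,\dots,T_d^q)$ has as basis the monomials with all exponents at most $q-1$. So $a_q=d(q-1)$ and $c^{\mathfrak m}(\mathfrak m)=d$.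

*Quadric cone.* Let $R=k[x,y,z]/(xy-z^2)\cong k[s^2,t^2,st]$, with $x=s^2$, $y=t^2$, $z=st$. Then $R_r$ is spanned by the monomials $s^at^b$ with $a+b=2r$, and $\mathfrak m^{[q]}=(s^{2q},t^{2q},s^qt^q)$. A monomial of even degree, divided by a generator of even degree, again has even degree, so $s^at^b$ lies outside $\mathfrak m^{[q]}$ iff $a<2q$, $b<2q$ and $\min(a,b)<q$. The largest possible $a+b$ is $(2q-1)+(q-1)=3q-2$, lowered by one if this is odd. So $a_q=\lfloor (3q-2)/2\rfloor$ and $c^{\mathfrak m}(\mathfrak m)=3/2$.

*Segre products.* Let $R$ be generated by the products $a_ib_j$, $0\le i\le m$, $0\le j\le n$, of two sets of variables (the coordinate ring of $\mathbb P^m\times\mathbb P^n$). A monomial $a^\alpha b^\beta$ with $|\alpha|=|\beta|=r$ lies in $\mathfrak m^{[q]}$ iff some $\alpha_i\ge q$ and some $\beta_j\ge q$. It lies outside iff all $\alpha_i<q$ or all $\beta_j<q$. So $a_q=\max(m+1,n+1)(q-1)$ and $c^{\mathfrak m}(\mathfrak m)=\max(m,n)+1$.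

In these examples $\nu(q)$ is, up to a bounded error, the optimum of finitely many linear inequalities with rational coefficients, and such an optimum is rational. To leave $\mathbb Q$ we shall need a convex region with a curved boundary.

## Rational up to dimension two, irrational from dimension three on

The guess is wrong: for every prime $p$ there is a three-dimensional standard graded hypersurface domain $R=k[T_1,T_2,T_3,T_4]/(G)$ of characteristic $p$ for which the limit exists and $c^{\mathfrak m}(\mathfrak m)=\frac{15-\sqrt5}6$. Here are the full statements. In Theorem A and its corollary $k$ is an algebraically closed field of characteristic $p$. "PSD" means positive semidefinite.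

**Theorem A.** Let $n\ge2$. Let $M_H,M_B\in\mathrm{Sym}_n(\mathbb Q)$ with $M_H$ positive definite, and let $\lambda_{\min}$ and $\rho=\lambda_{\max}$ be the smallest and largest roots of $\det(rM_H-M_B)$ (all roots are real). Assume
$$0\le\lambda_{\min},\qquad 0<\rho<1,\qquad \lambda_{\min}+\rho\le1.$$
Then there is a standard graded hypersurface domain $R=k[T_1,\dots,T_{n+2}]/(G)$, of dimension $n+1$, such that $c^{\mathfrak m}(\mathfrak m)$ exists and equals $n+1-\rho$.

**Corollary.** Take $n=2$, $M_H=3I$, $M_B=\begin{pmatrix}1&1\\1&2\end{pmatrix}$. Then $\det(rM_H-M_B)=(3r-1)(3r-2)-1=9r^2-9r+1$ has the roots $\lambda_{\min},\rho=\frac{3\mp\sqrt5}6$, so $\lambda_{\min}+\rho=1$ and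
$$c^{\mathfrak m}(\mathfrak m)=3-\frac{3+\sqrt5}6=\frac{15-\sqrt5}6\notin\mathbb Q.$$

**Theorem B.**
1. Let $\rho$ be a totally real algebraic number of degree $n\ge2$, with all conjugates in $(0,1)$, which is the largest of its conjugates and satisfies $\rho+\rho_{\min}\le1$, where $\rho_{\min}$ is its smallest conjugate. Then $n+1-\rho$ is the value $c^{\mathfrak m}(\mathfrak m)$ of an $(n+1)$-dimensional standard graded hypersurface domain in every characteristic $p>0$. Consequently, every totally real number field $K\subset\mathbb R$, $K\neq\mathbb Q$, equals $\mathbb Q(c^{\mathfrak m}(\mathfrak m))$ for such an $R$. For fixed $K$ of degree $n$ these values are dense in $[n,n+1]$.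
2. Irrational values occur in every dimension $\ge3$, for standard graded domains, over finite fields, and for local and complete local rings.
3. If $R$ is standard graded over a field of characteristic $p$ and $\dim R\le2$, then $c^{\mathfrak m}(\mathfrak m)$ exists and is rational. So dimension $3$ is the smallest possible in the standard graded case.

The rings constructed below are not claimed to be normal, and part (3) is claimed only for standard graded rings.

We begin with part (3): its proof is what one would first try to extend, and the place where it cannot be extended shows where to look.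

## Dimension at most two: the threshold is a slope on a curve

**Recalled notions.** Let $X$ be a smooth projective curve over $k=\bar k$. The slope of a vector bundle $V\ne0$ is $\deg V/\operatorname{rk}V$; $V$ is semistable if no nonzero subbundle has larger slope, and strongly semistable if all its pullbacks under powers of the Frobenius $\mathrm{Fr}$ are semistable. Every $V$ has a unique Harder–Narasimhan filtration, whose factors are semistable of strictly decreasing slopes. The last slope is $\mu_{\min}(V)$: it is the slope of a semistable quotient of $V$, and every nonzero quotient bundle of $V$ has slope at least $\mu_{\min}(V)$. Example: on $\mathbb P^1$ the bundle $\mathcal O(-1)\oplus\mathcal O(-2)$ has the factors $\mathcal O(-1),\mathcal O(-2)$, both strongly semistable, and $\mu_{\min}=-2$.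

**Step 1: reduction to domains over $k=\bar k$.** The purpose is to replace $\mathrm{Proj}\,R$ by an integral curve. Extending the ground field to its algebraic closure does not change $a_q(R)$. For a finitely generated graded module $M$ let $a_q(M)$ be the top degree of $M/\mathfrak m^{[q]}M$ ($-\infty$ if $M=0$). If $0\to M'\to M\to M''\to0$ is exact, then $M'/\mathfrak m^{[q]}M'\to M/\mathfrak m^{[q]}M\to M''/\mathfrak m^{[q]}M''\to0$ is exact, so $a_q(M)\le\max(a_q(M'),a_q(M''))$. Apply this to a filtration of $R$ by graded submodules with factors $(R/\mathfrak P_i)(-s_i)$, where the $\mathfrak P_i$ are homogeneous primes. Each $\mathfrak P_i$ contains a minimal prime $\mathfrak p$, and the surjections $R\to R/\mathfrak p\to R/\mathfrak P_i$ give $a_q(R/\mathfrak P_i)\le a_q(R/\mathfrak p)\le a_q(R)$. Hence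
$$a_q(R)=\max_{\mathfrak p\text{ minimal}}a_q(R/\mathfrak p)+O(1).$$
If every $a_q(R/\mathfrak p)/q$ has a rational limit, then $a_q(R)/q$ converges to the largest of these limits. So we may assume that $R$ is a domain over $k=\bar k$.

If $\dim R=0$, then $R=k$ and $a_q=0$. If $\dim R=1$, then $\mathrm{Proj}\,R$ is one reduced point of a projective space, so $R\cong k[x]$ and $a_q=q-1$. The limits are $0$ and $1$.

**Step 2: $R/\mathfrak m^{[q]}$ as a cohomology group.** Now $\dim R=2$. The purpose is to express $(R/\mathfrak m^{[q]})_r$ through a vector bundle. Let $R=k[x_1,\dots,x_N]$ with $x_i\in R_1$, let $X'=\mathrm{Proj}\,R$ (an integral curve), let $\nu:X\to X'$ be its normalization, $g$ the genus of $X$, and $\ell=\deg\nu^*\mathcal O(1)>0$. Let $\mathcal K'$ be the kernel of the surjection $(x_i):\mathcal O_{X'}^N\to\mathcal O(1)$. It is locally free of rank $N-1\ge1$, and since the sequence is locally split, $\mathcal K=\nu^*\mathcal K'$ is the kernel of $\mathcal O_X^N\to\nu^*\mathcal O(1)$ and has degree $-\ell$. Pulling back by $\mathrm{Fr}^e$ on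 $X'$ (again exact by local splitting) and twisting gives
$$0\to V'\to\mathcal O(r-q)^N\xrightarrow{(x_i^q)}\mathcal O(r)\to0,\qquad V'=\mathrm{Fr}^{e*}\mathcal K'(r-q).$$
Choose $r_0$ with $R_j=H^0(X',\mathcal O(j))$ and $H^1(X',\mathcal O(j))=0$ for all $j\ge r_0$. For $r\ge q+r_0$ the long exact sequence reads
$$R_{r-q}^N\xrightarrow{(x_i^q)}R_r\to H^1(X',V')\to0,\qquad\text{so}\qquad (R/\mathfrak m^{[q]})_r\cong H^1(X',V').\tag{2}$$

**Step 3: one slope for all large $e$.** The purpose is to control $V=\nu^*V'=\mathrm{Fr}^{e*}\mathcal K\otimes\nu^*\mathcal O(r-q)$ as $e$ grows. By Langer (*Semistable sheaves in positive characteristic*, Ann. of Math. 159 (2004), Thm. 2.7) there is $e_0$ such that for $e\ge e_0$ the Harder–Narasimhan factors of $\mathrm{Fr}^{e*}\mathcal K$ are strongly semistable. The Frobenius pullback of the filtration at $e_0$ then has semistable factors with slopes multiplied by a power of $p$, still strictly decreasing, so it is the Harder–Narasimhan filtration at $e$. Hence $\mu_{\min}(\mathrm{Fr}^{e*}\mathcal K)=q\hat\mu$ for $e\ge e_0$,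 with $\hat\mu=\mu_{\min}(\mathrm{Fr}^{e_0*}\mathcal K)/p^{e_0}\in\mathbb Q$. Since $\mu_{\min}$ is at most the slope and $\deg\mathcal K<0$, we have $\hat\mu<0$. Moreover $\mu_{\min}(V)=q\hat\mu+(r-q)\ell$.

**Step 4: small slope gives nonvanishing.** We show: if $\mu_{\min}(V)\le-2$, then $H^1(X',V')\ne0$. Let $\mathcal W$ be a semistable quotient of $V$ of slope at most $-2$. By Riemann–Roch $\chi(\mathcal W)=\operatorname{rk}\mathcal W\,(\text{slope}+1-g)\le\operatorname{rk}\mathcal W\,(-2+1)<0$, so $H^1(X,\mathcal W)\neq0$. On a curve $H^1(X,V)\to H^1(X,\mathcal W)$ is onto, so $H^1(X,V)\ne0$. The injection $V'\to\nu_*V$ has cokernel of finite support, which has no $H^1$, so $H^1(X',V')\to H^1(X',\nu_*V)=H^1(X,V)$ is onto. Hence $H^1(X',V')\ne0$.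

**Step 5: large slope gives vanishing.** Let $\mathfrak c\subset\mathcal O_{X'}$ be the conductor, the annihilator of $\nu_*\mathcal O_X/\mathcal O_{X'}$. It is also an ideal of $\nu_*\mathcal O_X$, so $\mathfrak c=\nu_*\mathcal O_X(-\Gamma)$ for an effective divisor $\Gamma$. We show: if $\mu_{\min}(V)-\deg\Gamma>2g-2$, then $H^1(X',V')=0$. By Serre duality $H^1(X,V(-\Gamma))$ is dual to $\mathrm{Hom}(V(-\Gamma),\omega_X)$. The image of a nonzero homomorphism would be a line bundle of degree at most $2g-2$ that is a quotient of $V(-\Gamma)$, hence of degree at least $\mu_{\min}(V)-\deg\Gamma$: a contradiction. So $H^1(X,V(-\Gamma))=0$. Now $\nu_*(V(-\Gamma))=\mathfrak cV'\subset V'$ has cokernel of finite support, so $H^1(X',\mathfrak cV')=0$ maps onto $H^1(X',V')$.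

**Step 6: conclusion.** By Steps 4 and 5, for $r\ge q+r_0$ the group in (2) is nonzero if $r\le q(1-\hat\mu/\ell)-2/\ell$, and zero if $r>q(1-\hat\mu/\ell)+(2g-2+\deg\Gamma)/\ell$. Since $\hat\mu<0$, the crossover lies above $q+r_0$ for $q\gg0$. Hence $a_q(R)=q(1-\hat\mu/\ell)+O(1)$ and
$$c^{\mathfrak m}(\mathfrak m)=1-\hat\mu/\ell\in\mathbb Q.\tag{3}$$
This proves Theorem B(3).

*Two checks.* For the quadric cone $X=X'=\mathbb P^1$, $\ell=2$, and the relations among $s^2,st,t^2$ are generated by $(t,-s,0)$ and $(0,t,-s)$. So $\mathcal K=\mathcal O(-1)^2$, $\hat\mu=-1$, and (3) gives $3/2$ again. For the cuspidal cubic $R=k[s^3,st^2,t^3]$ we have $X=\mathbb P^1$, $\ell=3$, and the relations are generated by $(t^2,-s^2,0)$ and $(0,t,-s)$. So $\mathcal K=\mathcal O(-2)\oplus\mathcal O(-1)$, $\hat\mu=-2$, and $c^{\mathfrak m}(\mathfrak m)=5/3$.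

*Where this stops in dimension three.* If $X'=\mathrm{Proj}\,R$ is a surface, (2) still holds for $r\ge q+r_0$. What has no counterpart is the pair of Steps 4 and 5, where one degree decides the matter up to a bounded error. Consider the simplest instance: for line bundles $H$ and $B$ with $H$ ample, how large must $f/q$ be for $fH-qB$ to have a nonzero section? On a curve there is none if $f\deg H<q\deg B$, and by Riemann–Roch there is one if $f\deg H-q\deg B\ge g$, so the threshold is the rational number $\deg B/\deg H$. On a surface the threshold is the point where a line of classes enters a cone, and if the cone is round that point can be irrational even when the line is rational. So we look for a ring whose $F$-threshold is exactly such a threshold.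

## Cheap syzygies of $q$-th powers

For a hypersurface the threshold can be read off from syzygies. Let $S=k[T_1,\dots,T_N]$, $\mathfrak n=(T_1,\dots,T_N)$, let $G\ne0$ be a form of degree $\delta\ge1$, $R=S/(G)$, and let $x_i$ be the image of $T_i$.

**Lemma 1.** Let $\mu(q)=\min\{\deg h:\ h\in S\text{ a form},\ h\notin\mathfrak n^{[q]},\ Gh\in\mathfrak n^{[q]}\}$. Then $\nu(q)=N(q-1)-\mu(q)$.

*Proof.* Let $A=S/\mathfrak n^{[q]}$, with basis the monomials $T^a$, $0\le a_i\le q-1$. Its top degree is $\mathsf s=N(q-1)$, and $A_{\mathsf s}$ is spanned by $\prod T_i^{q-1}$. The pairing $A_r\times A_{\mathsf s-r}\to A_{\mathsf s}\cong k$ is perfect: a basis monomial $T^a$ pairs to $1$ with $\prod T_i^{q-1-a_i}$, and every other basis monomial $T^{b}$ with $|b|=|a|$ has some $b_i>a_i$ and pairs with it to $0$. The orthogonal of $(GA)_r$ is the set of $h\in A_{\mathsf s-r}$ with $Gh\cdot A_{r-\delta}=0$. Since $Gh$ has degree $\mathsf s-(r-\delta)$, perfectness says that this means $Gh=0$. (If $r<\delta$, then $(GA)_r=0$ and $Gh=0$ for degree reasons.) So $(R/\mathfrak m^{[q]})_r=(A/GA)_r$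 is nonzero iff $(0:_AG)_{\mathsf s-r}$ is nonzero. By (1), $\nu(q)$ is the largest such $r$, that is, $\mathsf s$ minus the least degree in which $0:_AG$ is nonzero. $\square$

**Lemma 2.** Let $\varphi(q)$ be the least $f\ge0$ for which there is a nonzero tuple $(F_1,\dots,F_N)\in R_f^N$ with $\sum x_i^qF_i=0$ in $R$. Then $\mu(q)\ge q+\varphi(q)-\delta$, with equality if $\varphi(q)<q$. Consequently, if $\varphi(q)/q\to\alpha<1$, then $c^{\mathfrak m}(\mathfrak m)$ exists and equals $N-1-\alpha$.

*Proof.* Let $h\notin\mathfrak n^{[q]}$ be a form with $Gh=\sum T_i^qF_i$, where the $F_i$ are forms of degree $f=\deg h+\delta-q$. Here $f\ge0$, since otherwise all $F_i=0$ and $h=0$. If all $F_i$ were zero in $R$, then $F_i=GF_i'$ and $h=\sum T_i^qF_i'\in\mathfrak n^{[q]}$. So the $F_i$ give a nonzero syzygy in degree $f$, and $\deg h=q+f-\delta\ge q+\varphi(q)-\delta$.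

Conversely, suppose a nonzero syzygy has degree $f<q$, and lift it to forms $F_i\in S_f$. Then $\sum T_i^qF_i=Gh$, with $h$ a form of degree $q+f-\delta$ or $h=0$, and $Gh\in\mathfrak n^{[q]}$. Suppose $h\in\mathfrak n^{[q]}$, say $h=\sum T_i^qH_i$ with $H_i$ forms of degree $f-\delta$ (all zero if $h=0$). Then $\sum T_i^q(F_i-GH_i)=0$ is a syzygy of the regular sequence $T_1^q,\dots,T_N^q$. Such syzygies are generated by the Koszul ones, so the entries lie in $\mathfrak n^{[q]}$. They have degree $f<q$, so they are $0$. Then every $F_i=GH_i$ is zero in $R$, a contradiction. So $h\notin\mathfrak n^{[q]}$ (in particular $h\ne0$) and $\mu(q)\le q+f-\delta$. Taking $f=\varphi(q)$ gives the equality.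

If $\varphi(q)/q\to\alpha<1$, then $\varphi(q)<q$ for $q\gg0$, and $\nu(q)=N(q-1)-q-\varphi(q)+\delta$ by Lemma 1; divide by $q$. $\square$

The Koszul syzygies sit in degree $q$. We want syzygies that are cheaper, at an irrational rate.

*The quadric cone again.* Write $x=s\cdot s$ and $z=s\cdot t$. The common factor $s$ yields the relation $t^q\cdot x^q-s^q\cdot z^q=0$. The coefficients $t^q,s^q$ have degree $q$ in $s,t$, and elements of $R_f$ have degree $2f$, so after multiplying by $s$ if $q$ is odd we get a syzygy in degree $\lceil q/2\rceil$. This fits $c^{\mathfrak m}(\mathfrak m)=3-1-\frac12$. In terms of bundles on $\mathbb P^1$: $H=\mathcal O(2)$, $B=D=\mathcal O(1)$, $x_1=su_1$, $x_2=su_2$ with $s\in H^0(D)$, $u_i\in H^0(B)$, and the syzygy $(u_2^q,-u_1^q)$ must be multiplied by a section of $fH-qB$. So the threshold of the previous section appears.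

We shall do the same on $E^n$, with $E$ an elliptic curve. Two difficulties must be met.

*First difficulty: other syzygies may be cheaper.* On $\mathbb P^1$ take $H=\mathcal O(3)$, $B=\mathcal O(2)$, $D=\mathcal O(1)$, $x_1=s\cdot s^2$, $x_2=s\cdot t^2$, $x_3=t^3$. The common factor of $x_1,x_2$ gives $(t^{2q},-s^{2q},0)$, suggesting the rate $2/3$. But $(0,t^q,-s^q)$ is cheaper, with rate $1/3$, in agreement with $c^{\mathfrak m}(\mathfrak m)=5/3=2-\frac13$ from (3). The third entry of the cheaper syzygy is divisible by $s^q$, with quotient a section of $fH-qD$ once we multiply into degree $f$. In Theorem A the hypothesis $\lambda_{\min}+\rho\le1$ will exclude such entries: it says that $fH-qD$ is at least as expensive as $fH-qB$.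

*Second difficulty: sections need not lie in $R$.* Sections of $fH$ on $X=E^n$ need not come from $R_f$. A fixed linear map of bounded degree will carry syzygies from $X$ down to $R$.

## Line bundles on $E^n$ and the cone of PSD matrices

Let $E$ be an elliptic curve over $k=\bar k$, $\mathcal N=\mathcal O_E([0])$, $X=E^n$. For $v\in\mathbb Z^n$ let $\lambda_v:X\to E$, $\lambda_v(P_1,\dots,P_n)=\sum v_iP_i$, and $\Lambda(v)=\lambda_v^*\mathcal N\in\mathrm{Pic}\,X$, written additively.

The theorem of the cube (Mumford, *Abelian Varieties*, §6, Cor. 2) says that for morphisms $\alpha,\beta,\gamma$ from $X$ to $E$ the combination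
$$(\alpha+\beta+\gamma)^*\mathcal N-(\alpha+\beta)^*\mathcal N-(\alpha+\gamma)^*\mathcal N-(\beta+\gamma)^*\mathcal N+\alpha^*\mathcal N+\beta^*\mathcal N+\gamma^*\mathcal N$$
is trivial. Since $\lambda_{v+v'}=\lambda_v+\lambda_{v'}$, this says that $b(v,v')=\Lambda(v+v')-\Lambda(v)-\Lambda(v')$ is bilinear. Further $\Lambda(0)=0$, and $\Lambda(-v)=\Lambda(v)$ because $[-1]^*\mathcal N\cong\mathcal N$. Hence $-b(v,v)=b(v,-v)=\Lambda(0)-\Lambda(v)-\Lambda(-v)=-2\Lambda(v)$, so $b(v,v)=2\Lambda(v)$. From $\Lambda((m+1)v)=\Lambda(mv)+\Lambda(v)+m\,b(v,v)$ we get $\Lambda(mv)=m^2\Lambda(v)$ by induction. Expanding $v=\sum v_ie_i$,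
$$\Lambda(v)=\sum_iv_i^2\Lambda(e_i)+\sum_{i<j}v_iv_j\,b(e_i,e_j).$$

**Definition.** For an integral symmetric $n\times n$ matrix $M$ put
$$L(M)=\sum_iM_{ii}\Lambda(e_i)+\sum_{i<j}M_{ij}\,b(e_i,e_j)\in\mathrm{Pic}\,X.$$
Then $L$ is additive in $M$, and $L(vv^T)=\Lambda(v)=\lambda_v^*\mathcal N$.

*Example.* Let $n=2$. From $\begin{pmatrix}2&-1\\-1&1\end{pmatrix}=\begin{pmatrix}1\\-1\end{pmatrix}(1,-1)+\begin{pmatrix}1\\0\end{pmatrix}(1,0)$ the bundle of this matrix is $\mathcal O(\{P_1=P_2\}+\{P_1=0\})$. For $M=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ the bundle is $b(e_1,e_2)=\mathcal O(\{P_1+P_2=0\}-\{P_1=0\}-\{P_2=0\})$. On each curve $t\mapsto x+(t,-t)$ it has degree $0-1-1=-2$, so it has no nonzero section. The next lemma is this observation in general.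

**Lemma 3.**
(a) If $M$ is integral symmetric and $H^0(X,L(M))\ne0$, then $M$ is PSD.
(b) If $M$ is rational symmetric and PSD, then for all sufficiently divisible $m>0$ the bundle $L(mM)$ is globally generated and has a nonzero section.
(c) If $M$ is integral and positive definite, then $L(M)$ is ample.
(d) If $L$ is ample on $X$, then $H^i(X,L^{-1})=0$ for $i<n$.

*Proof of (a).* Suppose $M$ is not PSD. By density of $\mathbb Q^n$ and scaling there is $v\in\mathbb Z^n$ with $v^TMv<0$. For $x\in X(k)$ let $\gamma_x:E\to X$, $t\mapsto x+tv$. For $u\in\mathbb Z^n$, $\lambda_u\circ\gamma_x$ is the map $t\mapsto\lambda_u(x)+(u\cdot v)t$, and $[m]^*\mathcal N=m^2\mathcal N$ by the above (case $n=1$); translations preserve degrees. So $\deg\gamma_x^*L(uu^T)=(u\cdot v)^2=v^T(uu^T)v$. The matrices $uu^T$ with $u=e_i$ or $u=e_i+e_j$ generate all integral symmetric matrices, so by additivity $\deg\gamma_x^*L(M)=v^TMv<0$. Hence every section of $L(M)$ vanishes on $\gamma_x(E)$, which contains $x$. As $x$ was arbitrary and $X$ is reduced, the section is $0$.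

*Proof of (b).* Diagonalizing $M$ by rational congruence, $M=\sum_ac_a'v_av_a^T$ with $c_a'\in\mathbb Q_{>0}$ and linearly independent $v_a\in\mathbb Q^n$; absorbing squared denominators into $c'_a$ we may take $v_a\in\mathbb Z^n$. For $m$ sufficiently divisible all $c_a=mc_a'$ are integers $\ge2$, and $L(mM)=\bigotimes_a\lambda_{v_a}^*\mathcal O_E(c_a[0])$. On $E$ a line bundle of degree $\ge2$ is globally generated; pullbacks and tensor products of globally generated line bundles are so too. (For $M=0$ the product is empty and $L(mM)=\mathcal O_X$.)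

*Proof of (c).* In (b) there are now $n$ vectors $v_a$, a basis of $\mathbb Q^n$. Let $\psi=(\lambda_{v_a})_a:E^n\to E^n$, given by the integer matrix $V$ with rows $v_a^T$. With $d=\det V\neq0$, the adjugate of $V$ gives a morphism whose composite with $\psi$ is multiplication by $d$, which has finite fibers. So $\psi$ has finite fibers, and being proper it is finite. Now $mL(M)=L(mM)=\psi^*(\boxtimes_a\mathcal O_E(c_a[0]))$ is the pullback of an ample bundle under a finite map, so $L(M)$ is ample.

*Proof of (d).* For ample $L$ on an abelian variety $H^i(X,L)=0$ for $i>0$ (Mumford, §16). Since $\omega_X\cong\mathcal O_X$, Serre duality makes $H^i(X,L^{-1})$ dual to $H^{n-i}(X,L)$, which is $0$ for $i<n$. $\square$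

For $n=2$ the condition that $\begin{pmatrix}a&b\\b&c\end{pmatrix}$ be PSD is $a,c\ge0$, $ac\ge b^2$: a round cone in $\mathbb R^3$. For matrices as in Theorem A, $rM_H-M_B$ is PSD exactly for $r\ge\rho$. So by (a) no bundle $L(fM_H-qM_B)$ with $f/q<\rho$ has a nonzero section, and by (b) for every rational $r\ge\rho$ some multiple of $rM_H-M_B$ has one. This is the irrational threshold we wanted; next we build a ring around it.

## The hypersurface ring attached to $(M_H,M_B)$

Let $n,M_H,M_B$ be as in Theorem A. As $M_H$ is positive definite, some invertible real matrix $C$ satisfies $C^TM_HC=I$ and $C^TM_BC=\mathrm{diag}(\lambda_1,\dots,\lambda_n)$. The $\lambda_i$ are the roots of $\det(rM_H-M_B)$, which are therefore real, and for each root $\lambda$ there is a real $w\neq0$ with $M_Bw=\lambda M_Hw$. Put $M_D=M_H-M_B$; then $C^TM_DC=\mathrm{diag}(1-\lambda_i)$. By hypothesis all $\lambda_i\in[0,1)$, so $M_B$ is PSD and $M_D$ is PSD (even positive definite); and $M_B\ne0$ since $\rho>0$.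

**Step 1: three bundles.** The purpose is to make the matrices into bundles with enough sections. Multiplying $M_H,M_B$ by a common positive integer changes no root. So by Lemma 3(b),(c) we may assume that $M_H,M_B,M_D$ are integral and that
$$H=L(M_H),\qquad B=L(M_B),\qquad D=L(M_D),\qquad H=B+D$$
satisfy: $H$ is ample and globally generated, $B$ is globally generated, $D$ has a nonzero section $s$.

**Step 2: sections.** The purpose is to choose $x_1,\dots,x_{n+2}\in H^0(X,H)$ without common zero such that $x_1,x_2$ share the factor $s$. Recall that for a globally generated bundle over an infinite field one can find a section that is nonzero at finitely many given points; hence one that vanishes identically on none of finitely many given irreducible closed subsets.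

Choose $0\ne u_1\in H^0(B)$ and then $0\ne u_2\in H^0(B)$ not vanishing identically on any component of $\mathrm{div}(u_1)$. So $\mathrm{div}(u_1)$ and $\mathrm{div}(u_2)$ have no common component. (Here $\mathrm{div}(u_1)\ne0$: otherwise $B$ would be trivial, $L(-M_B)$ would have a nonzero section too, and Lemma 3(a) would make both $\pm M_B$ PSD, so $M_B=0$.)

Let $W=\{s=0\}\cup\{u_1=u_2=0\}$, closed of dimension at most $n-1$. Choose nonzero $y_3,\dots,y_{n+2}\in H^0(H)$ successively, each vanishing identically on no component of $W\cap\{\text{previous }y\text{'s}=0\}$. Each choice lowers the dimension, so after $n$ choices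
$$W\cap\{y_3=\dots=y_{n+2}=0\}=\emptyset.\tag{4}$$
Put $x_1=su_1$, $x_2=su_2$, $x_i=y_i$ for $3\le i\le n+2$. At a common zero of all $x_i$ all $y_i$ vanish, so by (4) the point is not in $W$; then $s\ne0$ and $(u_1,u_2)\ne(0,0)$ there, so $x_1$ or $x_2$ is nonzero, a contradiction. So the $x_i$ have no common zero.

**Step 3: the ring.** The $x_i$ define a morphism $X\to\mathbb P^{n+1}$ that pulls $\mathcal O(1)$ back to the ample bundle $H$. It contracts no curve, so it is finite. Its image $X'$ is an integral hypersurface $V(G)$, with $G$ irreducible of degree $\delta$. Let $\pi:X\to X'$ be the induced finite surjection, $S=k[T_1,\dots,T_{n+2}]$, $R=S/(G)$. A form in $S$ vanishes on $X$ (with $T_i\mapsto x_i$) iff it lies in $(G)$. So $R$ is a standard graded domain of dimension $n+1$ with $\mathrm{Proj}\,R=X'$, and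
$$R_f\subset H^0(X,fH)\quad\text{for all }f\ge0.$$

*The case of the Corollary.* Scaling by $2$ suffices. From $M_B=\begin{pmatrix}1\\1\end{pmatrix}(1,1)+\begin{pmatrix}0\\1\end{pmatrix}(0,1)$ and $M_D=3I-M_B=\begin{pmatrix}2&-1\\-1&1\end{pmatrix}$ (decomposed in the example above) we get on $E\times E$
$$H=\mathcal O(6\{P_1=0\}+6\{P_2=0\}),\quad B=\mathcal O(2\{P_1+P_2=0\}+2\{P_2=0\}),\quad D=\mathcal O(2\{P_1=P_2\}+2\{P_1=0\}).$$

By Lemma 2 with $N=n+2$, Theorem A follows once we show
$$\lim_{q\to\infty}\varphi(q)/q=\rho.\tag{5}$$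

## No syzygy below $\rho q$

We prove $\varphi(q)\ge\rho q$ for every $q$. Let $(F_1,\dots,F_{n+2})\in R_f^{n+2}$ satisfy
$$\sum_ix_i^qF_i=0\quad\text{in }H^0(X,(f+q)H),\qquad f<\rho q.\tag{6}$$
In particular $f<q$. We show that all $F_i$ are zero.

**Step 1: $F_i$ vanishes on $\{s^q=0\}$ for $i\ge3$.** The purpose is to isolate the entries that do not take part in the common factor. Let $Y\subset X$ be the effective Cartier divisor $\{s^q=0\}$, with ideal sheaf $\mathcal O_X(-qD)$. On $Y$ we have $x_1^q=x_2^q=0$, so (6) becomes $\sum_{i\ge3}y_i^qF_i=0$ on $Y$. By (4) the $n$ sections $y_i^q$ of $qH$ have no common zero on $Y$, so locally one of them is a unit and their Koszul complex on $Y$ is exact. Twisted by $(f+q)H$ it reads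
$$0\to C_n\to\dots\to C_2\to C_1\to C_0\to0,\qquad C_j=\text{a direct sum of copies of }\mathcal O_Y((f+q-jq)H),$$
with $C_1=\mathcal O_Y(fH)^n$ and $C_0=\mathcal O_Y((f+q)H)$. Put $Z_j=\ker(C_{j-1}\to C_{j-2})$ for $2\le j\le n$. Then $(F_i|_Y)_{i\ge3}\in H^0(Y,Z_2)$, and we claim that this group is $0$.

There are exact sequences $0\to Z_{j+1}\to C_j\to Z_j\to0$ for $2\le j<n$, and $Z_n=C_n$. So $H^{j-2}(Z_j)=0$ follows from $H^{j-2}(C_j)=0$ and $H^{j-1}(Z_{j+1})=0$. Descending from $j=n$ to $j=2$, we get $H^0(Y,Z_2)=0$ provided $H^{j-2}(Y,C_j)=0$ for $2\le j\le n$. With $i=j-2$ this says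
$$H^i(Y,-mH)=0,\qquad m=(i+1)q-f,\qquad 0\le i\le n-2.$$
Here $m>0$, since $f<q$. From
$$0\to\mathcal O_X(-mH-qD)\to\mathcal O_X(-mH)\to\mathcal O_Y(-mH)\to0$$
it suffices that $H^i(X,-mH)=0$ and $H^{i+1}(X,-(mH+qD))=0$. Now $mH$ is ample, and $mH+qD=L(mM_H+qM_D)$ is ample by Lemma 3(c), the matrix being positive definite. Since $i+1\le n-1<n$, both groups vanish by Lemma 3(d). Hence $F_i|_Y=0$ for $i\ge3$.

**Step 2: $F_i=0$ for $i\ge3$.** The purpose is to use $\lambda_{\min}+\rho\le1$. By Step 1, $F_i=s^qF_i'$ with $F_i'\in H^0(X,fH-qD)=H^0(X,L(fM_H-qM_D))$. Take a real $w\ne0$ with $M_Bw=\lambda_{\min}M_Hw$, so $M_Dw=(1-\lambda_{\min})M_Hw$. Then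
$$w^T(fM_H-qM_D)w=\bigl(f-q(1-\lambda_{\min})\bigr)\,w^TM_Hw<0,$$
because $f<\rho q\le(1-\lambda_{\min})q$. By Lemma 3(a), $F_i'=0$, so $F_i=0$ for $i\ge3$.

**Step 3: $F_1=F_2=0$.** The purpose is to reduce to sections of $fH-qB$. Now (6) reads $s^q(u_1^qF_1+u_2^qF_2)=0$, so $u_1^qF_1=-u_2^qF_2$. If one of $F_1,F_2$ is zero, so is the other. Suppose both are nonzero. As $X$ is smooth we may compare divisors:
$$q\,\mathrm{div}(u_1)+\mathrm{div}(F_1)=q\,\mathrm{div}(u_2)+\mathrm{div}(F_2).$$
Since $\mathrm{div}(u_1)$ and $\mathrm{div}(u_2)$ have no common component, $\mathrm{div}(F_1)\ge q\,\mathrm{div}(u_2)$, so $F_1=u_2^q\sigma$ with $0\ne\sigma\in H^0(X,fH-qB)=H^0(X,L(fM_H-qM_B))$. But for $w\ne0$ with $M_Bw=\rho M_Hw$ we have $w^T(fM_H-qM_B)w=(f-\rho q)\,w^TM_Hw<0$, contradicting Lemma 3(a).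

So a nonzero syzygy has degree at least $\rho q$, that is, $\varphi(q)\ge\rho q$.

## Syzygies of degree close to $\rho q$

We prove $\limsup\varphi(q)/q\le\rho$.

**Step 1: descent from $X$ to $X'$.** The purpose is to turn sections of $jH$ on $X$ into elements of $R$ at bounded cost. First, $R_f=H^0(X',\mathcal O(f))$ for $f\ge0$: restriction $S_f=H^0(\mathbb P^{n+1},\mathcal O(f))\to H^0(X',\mathcal O(f))$ has kernel $GS_{f-\delta}$, and it is onto since $H^1(\mathbb P^{n+1},\mathcal O(f-\delta))=0$.

Let $\mathcal H=\mathcal Hom_{\mathcal O_{X'}}(\pi_*\mathcal O_X,\mathcal O_{X'})$ and fix $\epsilon\ge0$ with $\mathcal H(\epsilon)$ globally generated. A section $\theta\in H^0(X',\mathcal H(\epsilon))$ is an $\mathcal O_{X'}$-linear map $\pi_*\mathcal O_X\to\mathcal O_{X'}(\epsilon)$. Twisting by $\mathcal O(j)$ and using the projection formula $\pi_*\mathcal O_X(jH)=\pi_*\mathcal O_X\otimes\mathcal O(j)$, we get maps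
$$\theta:H^0(X,jH)\to H^0(X',\mathcal O(j+\epsilon)),\qquad \theta(x_i^qa)=T_i^q\,\theta(a).$$
If $0\ne a\in H^0(X,jH)$, then $\theta(a)\ne0$ for some $\theta$. Indeed, after trivializing at the generic point, $a$ becomes a nonzero element of $k(X)$, and the stalk of $\mathcal H$ there is $\mathrm{Hom}_{k(X')}(k(X),k(X'))$, spanned over $k(X')$ by global sections of $\mathcal H(\epsilon)$. Some functional does not kill $a$, so some global section does not. Note that $\epsilon$ depends neither on $a$ nor on $j$.

**Step 2: a multiplier on $X$.** The purpose is to find a nonzero section of $fH-qB$ with $f/q$ close to $\rho$. Fix a rational $r$ with $\rho\le r<1$. Then $rM_H-M_B$ is PSD. By Lemma 3(b) there are $m_0\ge1$ with $m_0r\in\mathbb Z$ and $0\ne\sigma\in H^0(X,m_0rH-m_0B)$. For given $q$ let $d=\lceil q/m_0\rceil$, so $0\le dm_0-q<m_0$, and put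
$$\tau=u_1^{dm_0-q}\,\sigma^d\in H^0(X,\,dm_0rH-qB),\qquad\tau\ne0.$$
Then $u_1^q\tau,u_2^q\tau\in H^0(X,dm_0rH)$.

**Step 3: the syzygy in $R$.** Choose $\theta$ with $\theta(u_1^q\tau)\ne0$, and put $f=dm_0r+\epsilon$, $F_1=\theta(u_2^q\tau)$, $F_2=-\theta(u_1^q\tau)$, $F_i=0$ for $i\ge3$. By Step 1 these lie in $R_f$, and $F_2\ne0$. Since $x_1=su_1$ and $x_2=su_2$,
$$x_1^qF_1+x_2^qF_2=\theta(s^qu_1^qu_2^q\tau)-\theta(s^qu_2^qu_1^q\tau)=0.$$
So $\varphi(q)\le f\le(q+m_0)r+\epsilon$, where $m_0$ and $\epsilon$ do not depend on $q$. Hence $\limsup\varphi(q)/q\le r$. Letting $r$ decrease to $\rho$ through rationals gives $\limsup\varphi(q)/q\le\rho$.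

Together with $\varphi(q)\ge\rho q$ this proves (5). As $\rho<1$, Lemma 2 with $N=n+2$ gives that $c^{\mathfrak m}(\mathfrak m)$ exists and equals $n+1-\rho$. This proves Theorem A. The Corollary is the case computed in its statement; its hypotheses hold, since $0<\frac{3-\sqrt5}6$, $0<\frac{3+\sqrt5}6<1$ and the two roots add up to $1$. As $k$ and $p$ were arbitrary, this happens in every characteristic $p>0$. $\blacksquare$

## Totally real fields, higher dimension, finite fields, local rings

**Proof of Theorem B(1): the value.** The purpose is to find matrices whose relative roots are the conjugates of $\rho$. Let $K=\mathbb Q(\rho)$, with real embeddings $\sigma_1,\dots,\sigma_n$, let $\omega_1,\dots,\omega_n$ be a $\mathbb Q$-basis of $K$, and put $\Omega=(\sigma_i(\omega_j))_{i,j}$. Let $M_H$ and $M_B$ be the Gram matrices of the forms $\mathrm{Tr}(xy)$ and $\mathrm{Tr}(\rho xy)$ in this basis. They are rational and symmetric, and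
$$M_H=\Omega^T\Omega,\qquad M_B=\Omega^T\,\mathrm{diag}(\sigma_i(\rho))\,\Omega.$$
Since $\mathrm{Tr}(x^2)=\sum\sigma_i(x)^2>0$ for $0\ne x\in K$, the rational form $M_H$ is nondegenerate (no nonzero $x$ is orthogonal to itself), so $\det\Omega\ne0$ and $M_H=\Omega^T\Omega$ is positive definite. Also $\det(rM_H-M_B)=\det(\Omega)^2\prod_i(r-\sigma_i(\rho))$, so the roots are the conjugates of $\rho$. The hypotheses on $\rho$ are exactly those needed for Theorem A with largest root $\rho$ and $\lambda_{\min}=\rho_{\min}$. So $n+1-\rho$ is attained, in every characteristic.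

**Proof of Theorem B(1): fields and density.** The purpose is to find enough such $\rho$ in a given field. Let $K\subset\mathbb R$ be totally real of degree $n\ge2$, let $\sigma_1$ be the given embedding, and let $\xi\in(0,1)$. With $\Omega$ as above, $\det\Omega\ne0$ means that the vectors $(\sigma_i(\omega_j))_i$ form a basis of $\mathbb R^n$, and their rational combinations are dense. So the image of $K$ in $\mathbb R^n$ is dense, and we can choose $\rho\in K$ with $\sigma_1(\rho)$ arbitrarily close to $\xi$ and all other $\sigma_i(\rho)$ arbitrarily close to $\eta=\frac12\min(\xi,1-\xi)$. Since $0<\eta<\xi<1$, all $\sigma_i(\rho)$ lie in $(0,1)$ and $\sigma_1(\rho)$ is strictly larger than the others. Each conjugate of $\rho$ occurs $[K:\mathbb Q(\rho)]$ times among the $\sigma_i(\rho)$, and $\sigma_1(\rho)$ occurs once, so $K=\mathbb Q(\rho)$ and $\rho$ has degree $n$. Finally $\rho+\rho_{\min}$ is close to $\xi+\eta\le\xi+\frac{1-\xi}2=\frac{1+\xi}2<1$, so $\rho+\rho_{\min}<1$. The first part applies and gives a ring with $\mathbb Q(c^{\mathfrak m}(\mathfrak m))=\mathbb Q(n+1-\rho)=K$.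 As $\xi$ ranges over $(0,1)$, the values $n+1-\rho$ are dense in $[n,n+1]$.

**Proof of Theorem B(2).** *Every dimension $\ge3$.* Give $z$ degree $1$. The ring $R[z]/(\mathfrak m^{[q]},z^q)=(R/\mathfrak m^{[q]})\otimes_kk[z]/(z^q)$ has top degree $a_q(R)+q-1$. So passing from $R$ to the standard graded domain $R[z]$ raises both the dimension and the threshold by $1$. Start from the Corollary and repeat.

*Finite fields.* In the Corollary take $k=\overline{\mathbb F}_p$. The coefficients of $G$ lie in a finite field $\mathbb F$. As $G$ is irreducible over $k$, it is irreducible over $\mathbb F$, and $\mathbb F[T_1,\dots,T_4]/(G)$ is a domain. Extending the ground field from $\mathbb F$ to $k$ does not change $a_q$, so the threshold is the same; adjoining variables as before gives the higher dimensions.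

*Local rings.* The ring $R/\mathfrak m^{[q]}$ has finite length and only the maximal ideal $\mathfrak m/\mathfrak m^{[q]}$. So it and the images in it of the ideals $\mathfrak m^r$ do not change when we localize or complete at $\mathfrak m$. Hence $R_{\mathfrak m}$ and $\widehat R$ have the same $\nu(q)$, and the same threshold, as $R$. $\blacksquare$

Part (3) of Theorem B was proved above by means of slopes on curves, so all three parts are established.
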